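\title{Disjoint pentagons and the multicolor size Ramsey number of star forests}

\begin{abstract}
A conjecture of Davoodi, Javadi, Kamranian and Raeisi gives a formula for the $t$-color size Ramsey number of arbitrary star forests. We show that it fails for every $t\ge 4$. Our smallest counterexample is $\hat r(P_3\sqcup 3K_2,\,P_3\sqcup K_2,\,2K_2,\,2K_2)=15$, attained by three disjoint pentagons, where the formula gives $16$; it belongs to an infinite family with exact values in which the discrepancy is unbounded. We also prove that the formula is always an upper bound, that it is exact when the host graph is required to be bipartite, and that it is correct when all star sizes are odd. The cases $t=2$ and $t=3$ are not decided.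
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

All graphs are finite and simple, and isolated vertices are ignored. We write $e(G)$ for the number of edges of $G$, $\Delta(G)$ for its maximum degree, and $\nu(G)$ for its matching number, the largest number of pairwise disjoint edges. The vertex-disjoint union of $G$ and $H$ is $G\sqcup H$, and $mH$ is the union of $m$ disjoint copies of $H$. The star with $n$ edges is $K_{1,n}$, the path on $j$ vertices is $P_j$, and the cycle on $j$ vertices is $C_j$; thus $K_2=K_{1,1}$ and $P_3=K_{1,2}$. A \emph{star forest} is a disjoint union of stars.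

A graph $G$ \emph{arrows} the tuple $(F_1,\dots,F_t)$, written $G\to(F_1,\dots,F_t)$, if every coloring of $E(G)$ with colors $1,\dots,t$ contains, for some $s$, a copy of $F_s$ all of whose edges have color $s$. We call $G$ the \emph{host}. The \emph{size Ramsey number}
\[
\hat r(F_1,\dots,F_t)=\min\{e(G): G\to(F_1,\dots,F_t)\}
\]
is the cost of the cheapest host, when cost is measured in edges and vertices are free.

Throughout, each $F_s$ is a star forest,
\[
F_s=\bigsqcup_{i=1}^{a_s}K_{1,n^s_i},\qquad n^s_1\ge n^s_2\ge\dots\ge n^s_{a_s}\ge 1,\qquad a=\sum_{s=1}^t a_s .
\]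
Two cases are immediate. If every $F_s$ is a single star with $n^s_1$ edges, then $\hat r=1+\sum_s(n^s_1-1)$: a star with that many edges arrows by the pigeonhole principle, and in a host with fewer edges one can give each color $s$ at most $n^s_1-1$ edges in total. If every $F_s$ is a matching $a_sK_2$, the same two arguments give $\hat r=1+\sum_s(a_s-1)=a-t+1$, with a matching as host. When all stars of each forest have the same size, these two values multiply: Zhang proved that
\[
\hat r(a_1K_{1,b_1},\dots,a_tK_{1,b_t})=\Big(\sum_{s=1}^ta_s-t+1\Big)\Big(\sum_{s=1}^tb_s-t+1\Big).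
\]

In all these cases the value is the size of a star forest, so let us ask what a star forest host must cost in general. Choose an \emph{index tuple} $(i_1,\dots,i_t)$, meaning $1\le i_s\le a_s$ for all $s$, and let $k=\sum_s i_s$. Distribute the $k-t$ largest stars of the host so that color $s$ receives $i_s-1$ of them whole, and try to split each remaining star so that color $s$ receives at most $n^s_{i_s}-1$ of its edges. If this succeeds, color $s$ has fewer than $i_s$ disjoint stars with $n^s_{i_s}$ edges, hence no $F_s$. It succeeds unless the $(k-t+1)$-st largest star of the host has more than $\sum_s(n^s_{i_s}-1)$ edges. So that star must have at least $\ell_k$ edges, where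
\begin{equation}\label{eq:ell}
\ell_k=\max\Big\{\sum_{s=1}^t n^s_{i_s}-t+1\;:\;(i_1,\dots,i_t)\text{ an index tuple with }\sum_{s=1}^t i_s=k\Big\}\qquad(t\le k\le a),
\end{equation}
and a star forest host has at least
\[
L(F_1,\dots,F_t)=\sum_{k=t}^a\ell_k
\]
edges. An index tuple with sum $k$ \emph{attains} $\ell_k$ if it achieves the maximum in \eqref{eq:ell}. For uniform forests $L$ has $a-t+1$ equal terms and is Zhang's product. The natural guess is that no host is cheaper than a star forest. We take the following statement from Fu, Luo and Ni~\cite{FLN}.

\medskip
\noindent\textbf{Conjecture} (Davoodi, Javadi, Kamranian, Raeisi)\textbf{.} \emph{For every $t\ge1$ and all star forests $F_1,\dots,F_t$, we have $\hat r(F_1,\dots,F_t)=L(F_1,\dots,F_t)$.}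
\medskip

The case $t=2$ was conjectured by Burr, Erd\H{o}s, Faudree, Rousseau and Schelp and is still open in general. We show that the conjecture is false for four or more colors.

\begin{theorem}\label{thm:counter}
Let $m\ge3$ and $b\ge1$ be integers with $\lfloor 3b/2\rfloor\le\lceil m/2\rceil$, and let $t=m+1$. Then
\[
\hat r\big(P_3\sqcup mK_2,\;P_3\sqcup bK_2,\;\underbrace{2K_2,\dots,2K_2}_{m-1}\big)=5m,
\]
while the conjectured value is $L=5m+b$.
\end{theorem}

The host is $mC_5$. For $m=3$, $b=1$ the theorem reads $\hat r(P_3\sqcup3K_2,P_3\sqcup K_2,2K_2,2K_2)=15<16$. Given $t\ge4$, take $m=t-1$ and $b=\lfloor t/3\rfloor$; then $m\ge 3b-1$, so $\lceil m/2\rceil\ge\lceil(3b-1)/2\rceil=\lfloor 3b/2\rfloor$. Hence the conjecture fails for every $t\ge4$, by at least $\lfloor t/3\rfloor$. For odd $b\ge3$ and $m=3b-2$ we have $\lceil m/2\rceil=(3b-1)/2=\lfloor3b/2\rfloor$, and the ratio of the true value to the conjectured one is $(15b-10)/(16b-10)$, which tends to $15/16$.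

The second theorem says what remains true. Call $k\in\{t,\dots,a\}$ \emph{good} if some index tuple attaining $\ell_k$ either has all $n^s_{i_s}$ odd or has $n^s_{i_s}\ge2$ for at most one $s$.

\begin{theorem}\label{thm:true}
For every $t$ and all star forests $F_1,\dots,F_t$, with $L=L(F_1,\dots,F_t)$:
\begin{enumerate}
\item[(1)] $\hat r(F_1,\dots,F_t)\le L$.
\item[(2)] Every bipartite graph $G$ with $G\to(F_1,\dots,F_t)$ has $e(G)\ge L$. Thus $L$ is exactly the minimum size of a bipartite host.
\item[(3)] $\hat r(F_1,\dots,F_t)\ge L-\#\{k: k\text{ is not good}\}$. In particular the conjecture holds if all $n^s_i$ are odd.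
\end{enumerate}
\end{theorem}

We do not settle the cases $t=2$ and $t=3$. We prove Theorem~\ref{thm:true} first, in Sections~\ref{sec:stars} and~\ref{sec:split}, because its proof isolates the one step at which the conjecture can break. Sections~\ref{sec:pentagon}--\ref{sec:lower} exploit that step and prove Theorem~\ref{thm:counter}.

\section{The star forest of size $L$ arrows}\label{sec:stars}

\begin{proof}[Proof of Theorem~\ref{thm:true}(1)]
First, $\ell_k\ge\ell_{k+1}$ for $t\le k<a$: an index tuple attaining $\ell_{k+1}$ has sum larger than $t$, so some $i_s\ge2$; lowering that $i_s$ by $1$ gives an index tuple with sum $k$ and does not decrease $n^s_{i_s}$.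

Let $G=\bigsqcup_{k=t}^aS_k$ with $S_k=K_{1,\ell_k}$, so $e(G)=L$. Suppose that $E(G)$ is colored with no $F_s$ in color $s$, for every $s$, and let $\delta_s(k)$ be the number of edges of color $s$ in $S_k$. We first translate the absence of $F_s$ into an inequality. Fix $s$. If for every $i\in\{1,\dots,a_s\}$ at least $i$ values of $k$ had $\delta_s(k)\ge n^s_i$, then the $i$-th largest of the numbers $\delta_s(k)$ would be at least $n^s_i$, and placing the $i$-th star of $F_s$ in the corresponding $S_k$ would give $F_s$ in color $s$. So there is $j_s\in\{1,\dots,a_s\}$ such that at most $j_s-1$ values of $k$ satisfy $\delta_s(k)\ge n^s_{j_s}$.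

Let $q=\sum_sj_s$, so $t\le q\le a$, and count the pairs $(k,s)$ with $\delta_s(k)\ge n^s_{j_s}$. There are at most $\sum_s(j_s-1)=q-t$ of them. On the other hand, for $t\le k\le q$,
\[
\sum_s\delta_s(k)=\ell_k\ge\ell_q\ge 1+\sum_s(n^s_{j_s}-1),
\]
so some $s$ has $\delta_s(k)\ge n^s_{j_s}$. This gives at least $q-t+1$ pairs, a contradiction.
\end{proof}

The host is bipartite, so the second sentence of part (2) will follow from the first.

\section{Deleting vertices and splitting degrees}\label{sec:split}

The coloring that led to \eqref{eq:ell} extends to an arbitrary host: instead of whole stars, color $s$ receives all edges at $i_s-1$ chosen vertices.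

\begin{lemma}\label{lem:delete}
Let $(i_1,\dots,i_t)$ be an index tuple with sum $k$. Let $X\subseteq V(G)$ with $|X|\le k-t$, and suppose that $E(G-X)$ is partitioned into graphs $G_1,\dots,G_t$ with $\Delta(G_s)\le n^s_{i_s}-1$ for all $s$. Then $G\not\to(F_1,\dots,F_t)$.
\end{lemma}

\begin{proof}
Since $\sum_s(i_s-1)=k-t$, we can partition $X$ into sets $X_1,\dots,X_t$ with $|X_s|\le i_s-1$. Give color $s$ to the edges of $G_s$, and give each edge that meets $X$ a color $s$ such that it has an endpoint in $X_s$. Suppose that color $s$ contains $F_s$. The $i_s$ largest stars of $F_s$ are disjoint and have at least $n^s_{i_s}$ edges each, and one of them has no vertex in $X_s$. An edge of color $s$ with no endpoint in $X_s$ lies in $G_s$, so this star lies in $G_s$, contradicting $\Delta(G_s)\le n^s_{i_s}-1$.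
\end{proof}

To turn the lemma into a count of edges, choose $X$ greedily. Delete from $G$ vertices $v_1,v_2,\dots$ one at a time, each of maximum degree in the current graph, until no edge is left. Let $X_j$ be the set of vertices deleted in the first $j$ steps, so $|X_j|\le j$, and let $d_j=\Delta(G-X_{j-1})$; this is the number of edges removed in step $j$, and it is $0$ once no edge is left. We call $d_1,d_2,\dots$ a \emph{greedy sequence} of $G$. Deleting a vertex does not raise the maximum degree, so
\begin{equation}\label{eq:greedy}
d_1\ge d_2\ge\cdots\qquad\text{and}\qquad e(G)=d_1+\dots+d_p+e(G-X_p)\quad\text{for all }p\ge0 .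
\end{equation}
The conjecture would follow if every host satisfied $d_{k-t+1}\ge\ell_k$ for $t\le k\le a$. Suppose instead that $d_{k-t+1}\le\ell_k-1$. Take an index tuple attaining $\ell_k$ and put $c_s=n^s_{i_s}-1$, so that $\sum_sc_s=\ell_k-1$. Then $H=G-X_{k-t}$ has $\Delta(H)\le\sum_sc_s$, and Lemma~\ref{lem:delete} applies provided that $H$ is \emph{$(c_1,\dots,c_t)$-splittable}: its edge set is partitioned into graphs $G_s$ with $\Delta(G_s)\le c_s$. For a star this is automatic. In general it can fail: an odd cycle has maximum degree $2$ but is not $(1,1)$-splittable, since it is not a union of two matchings.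

We use two classical theorems on edge coloring. By K\"onig's theorem, the edge set of a bipartite graph of maximum degree at most $D$ is partitioned into $D$ matchings. By Vizing's theorem, the edge set of any graph of maximum degree at most $D-1$ is partitioned into $D$ matchings. Some of the matchings may be empty.

\begin{lemma}\label{lem:split}
Let $c_1,\dots,c_t\ge0$ be integers with sum $D$. A graph $H$ is $(c_1,\dots,c_t)$-splittable in each of the following cases:
\begin{enumerate}
\item[(a)] $H$ is bipartite and $\Delta(H)\le D$;
\item[(b)] $\Delta(H)\le D-1$;
\item[(c)] $\Delta(H)\le D$ and at most one $c_s$ is positive;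
\item[(d)] $\Delta(H)\le D$ and all $c_s$ are even.
\end{enumerate}
\end{lemma}

\begin{proof}
In (a) and (b), partition $E(H)$ into $D$ matchings by K\"onig's or Vizing's theorem and let $G_s$ be the union of $c_s$ of them. In (c), some $c_s$ equals $D$; put all edges into that $G_s$.

In (d), matchings are not available, since $H$ may need $D+1$ of them, but graphs of maximum degree $2$ suffice. Add a new vertex adjacent to all vertices of odd degree; there is an even number of these, so all degrees are now even. Orient each component along an Euler tour and remove the new vertex. In the resulting orientation of $H$, in-degree and out-degree differ by at most $1$ at every vertex, so both are at most $\lceil\Delta(H)/2\rceil\le D/2$, because $D$ is even. Form a bipartite graph with two copies $x^+,x^-$ of each vertex $x$ and an edge $x^+y^-$ for each arc $x\to y$. Its maximum degree is at most $D/2$, so by K\"onig's theorem it is partitioned into $D/2$ matchings. Each matching corresponds to a subgraph of $H$ with at most one arc leaving and at most one arc entering each vertex, hence of maximum degree at most $2$. Let $G_s$ be the union of $c_s/2$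 of these subgraphs.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:true}(2),(3)]
Let $G\to(F_1,\dots,F_t)$, fix a greedy sequence, and fix $k$ with $t\le k\le a$. Let $H=G-X_{k-t}$, so $\Delta(H)=d_{k-t+1}$. Take an index tuple attaining $\ell_k$, one that witnesses goodness if $k$ is good, and put $c_s=n^s_{i_s}-1$ and $D=\ell_k-1=\sum_s c_s$. By Lemma~\ref{lem:delete}, $H$ is not $(c_1,\dots,c_t)$-splittable.

If $G$ is bipartite, Lemma~\ref{lem:split}(a) gives $\Delta(H)\ge D+1=\ell_k$. For arbitrary $G$, part (b) gives $\Delta(H)\ge D=\ell_k-1$. If $k$ is good, then all $c_s$ are even or at most one is positive, and part (d) or (c) gives $\Delta(H)\ge\ell_k$. Summing over $k$ and using $e(G)\ge d_1+\dots+d_{a-t+1}$ from \eqref{eq:greedy} proves (2) and the inequality in (3). If all $n^s_i$ are odd, every $k$ is good, and (1) gives equality.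
\end{proof}

\section{Pentagons against stars}\label{sec:pentagon}

By Theorem~\ref{thm:true}, a counterexample needs a non-bipartite host and values of $k$ that are not good. The simplest such $k$ has $(c_s)=(1,1,0,\dots,0)$: two forests contain a $P_3$, and the obstruction to splitting is an odd cycle.

\begin{example}[One pentagon]\label{ex:one}
For the pair $(P_3\sqcup K_2,P_3)$ we have $\ell_2=3$ and $\ell_3=2$, so $L=5$, with host $K_{1,3}\sqcup K_{1,2}$. The pentagon also arrows this pair: if color $2$ has no $P_3$, it is a matching, hence contained in a pair of disjoint edges, and removing two disjoint edges from $C_5$ leaves exactly $P_3\sqcup K_2$.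
\end{example}

So $C_5$ can do the work of $K_{1,3}\sqcup K_{1,2}$ at the same price. It has one advantage: the edges of $K_{1,3}\sqcup K_{1,2}$ form two stars, while the five edges of $C_5$ need three stars, as each has at most two edges. The tuple of Theorem~\ref{thm:counter} is built to turn this advantage into a saving. Let us compute its conjectured value.

\begin{lemma}\label{lem:value}
For integers $m\ge1$ and $0\le b\le m$, the tuple $(P_3\sqcup mK_2,\,P_3\sqcup bK_2,\,2K_2,\dots,2K_2)$ with $m-1$ entries $2K_2$ has $L=5m+b$.
\end{lemma}

\begin{proof}
Here $t=m+1$, $a_1=m+1$, $a_2=b+1$ and $a_s=2$ for $s\ge3$, so $a=3m+b$. All $n^s_i$ equal $1$ except $n^1_1=n^2_1=2$, so an index tuple contributes $1+\#\{s\in\{1,2\}:i_s=1\}$ to the maximum in \eqref{eq:ell}. Index tuples with $i_1=i_2=1$ realize exactly the sums $k$ from $m+1$ to $2+2(m-1)=2m$. Index tuples with $i_1=1$ or $i_2=1$ realize exactly the sums from $m+1$ to $1+\max(m+1,b+1)+2(m-1)=3m$, where we use $b\le m$. Hence $\ell_k=3$ for $m+1\le k\le 2m$, $\ell_k=2$ for $2m+1\le k\le 3m$, and $\ell_k=1$ for $3m+1\le k\le 3m+b$. The sum is $3m+2m+b$.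
\end{proof}

The star host is $m(K_{1,3}\sqcup K_{1,2})\sqcup bK_2$. The $m-1$ colors that forbid $2K_2$ serve to repeat the value $\ell_k=3$ exactly $m$ times. These $m$ values of $k$ are attained only with $n^1_{i_1}=n^2_{i_2}=2$ and are not good; all others are good. The term $bK_2$ is there because of the number of stars: colors $1$ and $2$ can absorb $m$ and $b$ whole stars and the other colors one each, $2m+b-1$ in total, so for $b\ge1$ the $2m$ stars of $m(K_{1,3}\sqcup K_{1,2})$ are too few. Replacing each $K_{1,3}\sqcup K_{1,2}$ by $C_5$ raises the number of stars needed from $2m$ to $3m$, and one may hope that the $b$ extra edges become unnecessary. The smallest case shows that they do.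

\begin{example}[Three pentagons]\label{ex:three}
We show $3C_5\to(P_3\sqcup3K_2,\,P_3\sqcup K_2,\,2K_2,\,2K_2)$; the host has $15$ edges and $L=16$. Call the colors red, blue, green and yellow, and suppose that no forbidden graph appears. A color with no $2K_2$ lies in a single pentagon and is contained in a $P_3$ there. This applies to green and yellow, so some pentagon $C$ is entirely red and blue. Let $C',C''$ be the other two.

Suppose that blue contains a $P_3$ in $C$. Then $C'$ and $C''$ have no blue edge. In $C$, blue is $P_3$ or $P_4$, since any other subgraph of $C_5$ containing $P_3$ contains $P_3\sqcup K_2$. So red contains the complement of a $P_4$ in $C$, which is a $P_3$. If green and yellow meet at most one of $C',C''$, the other one is red and gives two disjoint red edges, and the first has at least $5-4=1$ red edge. If they meet both, each of $C',C''$ contains a red $P_4$. Either way red has $3K_2$ in $C'\sqcup C''$, and so $P_3\sqcup 3K_2$ in total.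

Suppose instead that blue is a matching in $C$. By Example~\ref{ex:one} red contains $P_3\sqcup K_2$ in $C$, so red has no $2K_2$ in $C'\sqcup C''$. Each of red, green and yellow therefore meets at most one of $C',C''$, in a subgraph of a $P_3$. One pentagon, say $C'$, meets at most one of these three colors, so it contains a blue $P_4$, and then $C''$ has no blue edge. The five edges of $C''$ need all three other colors. Hence $C'$ is entirely blue and contains $P_3\sqcup K_2$.
\end{example}

\section{Disjoint pentagons arrow}\label{sec:upper}

For general $m$ the argument of Example~\ref{ex:three} must become a count. The quantity to count is the matching number rather than the number of stars, and there are two leaks. A monochromatic pentagon has matching number $2$, although it needs three stars. And a graph with no $P_3\sqcup uK_2$ can have matching number larger than $u$: any matching does, and so does $P_4$ for $u=1$. The next lemma controls the second leak. Call a graph \emph{saturated} if it has a matching that covers all its non-isolated vertices.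

\begin{lemma}\label{lem:structure}
Let $u\ge1$ and let $F$ be a graph with no $P_3\sqcup uK_2$ and $\nu(F)\ge u+1$. Then $F$ is saturated, and either $F$ is a matching or $\nu(F)=u+1$.
\end{lemma}

\begin{proof}
Let $N$ be a maximum matching, so $|N|\ge u+1$. Suppose that a non-isolated vertex $z$ is not covered by $N$, and let $w$ be a neighbor of $z$. Since $N$ is maximum, $w$ is covered, say $ww'\in N$. The path $zww'$ and the $|N|-1\ge u$ edges of $N\setminus\{ww'\}$ contain $P_3\sqcup uK_2$, a contradiction. So $N$ covers all non-isolated vertices.

Suppose that $F$ is not a matching, and let $w$ have degree at least $2$. Let $ww'\in N$, let $z\neq w'$ be another neighbor of $w$, and let $zz'\in N$. The path $w'wz$ is disjoint from the $|N|-2$ edges of $N\setminus\{ww',zz'\}$, so $|N|-2\le u-1$, and $|N|=u+1$.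
\end{proof}

The matching number is additive over the components of a graph. It is subadditive over unions of edge sets, since a matching in the union splits into matchings in the parts. For an edge coloring of $mC_5$, a color $s$ and a pentagon $C$, let $\nu_s(C)$ be the matching number of color $s$ inside $C$, and let $\nu_s=\sum_C\nu_s(C)$ be the matching number of color $s$.

\begin{lemma}\label{lem:pentagon}
Consider an edge coloring of $mC_5$ and one of its pentagons $C$.
\begin{enumerate}
\item[(a)] If $C$ is monochromatic, then $\sum_s\nu_s(C)=2$. Otherwise $\sum_s\nu_s(C)\ge3$.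
\item[(b)] If color $s_0$ is a matching, then $\sum_{s\ne s_0}\nu_s(C)\ge2$.
\item[(c)] If color $s_0$ is saturated, then some vertex of $C$ meets no edge of color $s_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\nu(C_5)=2$. If $C$ is not monochromatic, each color is a disjoint union of paths in $C$, and a path with $e$ edges has matching number $\lceil e/2\rceil\ge e/2$. So the sum is an integer that is at least $5/2$.

(b) The edges of $C$ not of color $s_0$ contain $P_3\sqcup K_2$, as in Example~\ref{ex:one}, so they have matching number $2$; apply subadditivity.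

(c) A matching of $mC_5$ covers an even number of vertices of $C$, hence not all five.
\end{proof}

\begin{proposition}\label{prop:upper}
Under the hypotheses of Theorem~\ref{thm:counter}, $mC_5$ arrows the tuple $(P_3\sqcup mK_2,\,P_3\sqcup bK_2,\,2K_2,\dots,2K_2)$ with $m-1$ entries $2K_2$.
\end{proposition}

\begin{proof}
The hypotheses give
\begin{equation}\label{eq:hyp}
\max\big(\lfloor 3b/2\rfloor,\;b+1\big)\le\lceil m/2\rceil ,
\end{equation}
because $b+1\le\lfloor3b/2\rfloor$ for $b\ge2$, and $b+1=2\le\lceil m/2\rceil$ for $b=1$ and $m\ge3$. In particular $b<m$.

Suppose that $mC_5$ is colored with no forbidden graph. Call colors $1$ and $2$ red and blue, with matching numbers $\nu_R$ and $\nu_B$, and call the other $m-1$ colors \emph{small}. A small color has no $2K_2$, so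
\begin{equation}\label{eq:small}
\Sigma:=\sum_{s\ge3}\nu_s\le m-1 .
\end{equation}
Lemma~\ref{lem:structure} bounds $\nu_R$ and $\nu_B$ only when the color is not a matching, so we distinguish cases accordingly. A color that is a matching is left out of the count, and Lemma~\ref{lem:pentagon}(b) tells us what the other colors must then supply.

\emph{Case 1: blue is a matching.} Summing Lemma~\ref{lem:pentagon}(b) over the pentagons gives $2m\le\nu_R+\Sigma$, so $\nu_R\ge m+1$ by \eqref{eq:small}. By Lemma~\ref{lem:structure} with $u=m$, red is saturated. By Lemma~\ref{lem:pentagon}(c) each pentagon has a vertex that meets no red edge. The two edges at this vertex are not both blue, so one has a small color. Thus every pentagon contributes at least $1$ to $\Sigma$, and $\Sigma\ge m$, contradicting \eqref{eq:small}.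

\emph{Case 2: red is a matching and blue is not.} Lemma~\ref{lem:structure} with $u=b$ gives $\nu_B\le b+1$. Lemma~\ref{lem:pentagon}(b) and \eqref{eq:small} give $2m\le\nu_B+\Sigma\le b+m$, contradicting $b<m$.

\emph{Case 3: neither red nor blue is a matching.} Let $\mu_R$ and $\mu_B$ be the numbers of entirely red and entirely blue pentagons. No pentagon is monochromatic in a small color, since $\nu(C_5)=2$. Summing Lemma~\ref{lem:pentagon}(a) gives
\begin{equation}\label{eq:count}
3m\le(\nu_R+\mu_R)+(\nu_B+\mu_B)+\Sigma .
\end{equation}
Consider red with $u=m$, or blue with $u=b$, and write $\nu,\mu$ for its two parameters. If $\nu\le u$, then $2\mu\le\nu$ gives $\nu+\mu\le u+\lfloor u/2\rfloor=\lfloor3u/2\rfloor$. If $\nu\ge u+1$, then by Lemma~\ref{lem:structure} $\nu=u+1$ and the color is saturated, so $\mu=0$ by Lemma~\ref{lem:pentagon}(c). The two leaks therefore do not add up: in both cases $\nu+\mu\le\max(\lfloor3u/2\rfloor,u+1)$. For red the maximum is $\lfloor3m/2\rfloor$, as $m\ge2$. For blue it is at most $\lceil m/2\rceil$ by \eqref{eq:hyp}. Now \eqref{eq:count} and \eqref{eq:small} give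
\[
3m\le\lfloor 3m/2\rfloor+\lceil m/2\rceil+(m-1)=2m+(m-1)=3m-1,
\]
a contradiction.
\end{proof}

\begin{remark}[Both hypotheses are needed for this host]\label{rem:sharp}
Suppose $\lfloor3b/2\rfloor\ge\lceil m/2\rceil+1$. Then $mC_5$ has a coloring with $\nu_R\le m$, $\nu_B\le b$ and $\nu_s\le1$ for small $s$, which avoids all forbidden graphs. Let $p=m-\lfloor m/2\rfloor-\lfloor b/2\rfloor$. If $p\le0$, make at most $\lfloor m/2\rfloor$ pentagons red and the others blue. If $p>0$, make $\lfloor m/2\rfloor$ pentagons red and $\lfloor b/2\rfloor$ blue, and cut each of the other $p$ into three paths with at most two edges. Red can take $m-2\lfloor m/2\rfloor$ of these $3p$ paths, blue $b-2\lfloor b/2\rfloor$, and each small color one. This is enough when $3p\le 2m+b-1-2\lfloor m/2\rfloor-2\lfloor b/2\rfloor$, which rearranges to $\lceil m/2\rceil+1\le\lfloor3b/2\rfloor$.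

For $m\in\{1,2\}$, that is, for two or three colors, the inequality $\lfloor3b/2\rfloor\le\lceil m/2\rceil$ allows only $b=1$, and then \eqref{eq:hyp} fails. A blue $P_4$, which has too few vertices to contain $P_3\sqcup K_2$, defeats the host. For $m=1$ color the complementary $P_3$ red. For $m=2$ give it the small color and make the second pentagon red, so that $\nu_R=2$.
\end{remark}

\section{The lower bound $5m$}\label{sec:lower}

Theorem~\ref{thm:true}(3) gives only $L-m=4m+b$ for the tuple of Theorem~\ref{thm:counter}, which is less than $5m$ because $b<m$. That bound allows for a loss of one edge at each of the first $m$ greedy steps. To recover these edges we use what a loss means here: the remaining graph has maximum degree $2$ but is not a union of two matchings, so it contains odd cycles, and an odd cycle has an edge to spare.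

\begin{proposition}\label{prop:lower}
Let $m\ge1$ and $b\ge0$. Every graph $G$ that arrows $(P_3\sqcup mK_2,\,P_3\sqcup bK_2,\,2K_2,\dots,2K_2)$, with $m-1$ entries $2K_2$, has $e(G)\ge5m$.
\end{proposition}

\begin{proof}
Here $t=m+1$. We apply Lemma~\ref{lem:delete} to two index tuples, both with $i_2=1$ and $i_s=2$ for $s\ge3$, so that $n^2_{i_2}-1=1$ and $n^s_{i_s}-1=0$ for $s\ge3$.
\begin{enumerate}
\item[(A)] With $i_1=1$ we have $k=2m$, $k-t=m-1$ and $n^1_{i_1}-1=1$. So if $G-X$ is a union of two matchings, then $|X|\ge m$.
\item[(B)] With $i_1=m+1$ we have $k=3m$, $k-t=2m-1$ and $n^1_{i_1}-1=0$. So if $G-X$ is a matching, then $|X|\ge 2m$.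
\end{enumerate}
Take a greedy sequence of $G$ as in Section~\ref{sec:split}. By (B), $G-X_{2m-1}$ is not a matching, so $d_{2m}\ge2$. Let $h$ be the number of $j$ with $d_j\ge3$. If $h\ge m$, then \eqref{eq:greedy} gives $e(G)\ge d_1+\dots+d_{2m}\ge3m+2m$.

Let $h<m$ and $G'=G-X_h$. Then $\Delta(G')=d_{h+1}\le2$, so the components of $G'$ are paths and cycles. Let $o$ be the number of odd cycles among them. Deleting one vertex from each odd cycle leaves paths and even cycles, whose edges can be colored alternately with two colors; this is a union of two matchings. By (A),
\begin{equation}\label{eq:odd}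
h+o\ge m .
\end{equation}
Next, a component with $\lambda$ edges becomes a matching after $\lfloor\lambda/2\rfloor$ deletions. For a path $x_0x_1\cdots x_\lambda$ delete $x_2,x_4,\dots$; at most the edge $x_0x_1$ survives. For an even cycle delete every second vertex. For an odd cycle $x_1x_2\cdots x_\lambda$ delete $x_3,x_5,\dots,x_\lambda$; only the edge $x_1x_2$ survives. Since $\lfloor\lambda/2\rfloor=(\lambda-1)/2$ for odd cycles and $\lfloor\lambda/2\rfloor\le\lambda/2$ always, $G'$ becomes a matching after at most $(e(G')-o)/2$ deletions. By (B), $h+(e(G')-o)/2\ge2m$, that is, $e(G')\ge 2(2m-h)+o$. With \eqref{eq:greedy} and \eqref{eq:odd},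
\[
e(G)\ge3h+e(G')\ge 3h+2(2m-h)+(m-h)=5m.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Proposition~\ref{prop:upper} gives $\hat r\le e(mC_5)=5m$ and Proposition~\ref{prop:lower} gives $\hat r\ge5m$. Since $b<m$ by \eqref{eq:hyp}, Lemma~\ref{lem:value} gives $L=5m+b$.
\end{proof}

For $b=0$, Lemma~\ref{lem:value}, Theorem~\ref{thm:true}(1) and Proposition~\ref{prop:lower} give $\hat r=L=5m$, so the conjecture is correct for that tuple. Theorem~\ref{thm:counter} can then be read as follows: adding $b$ disjoint edges to the second forest, within the stated range, raises the cost of a bipartite host by $b$ and leaves the size Ramsey number unchanged.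

\begin{thebibliography}{9}

\bibitem{FLN}
Pingting Fu, Zhidan Luo, Zhenyu Ni,
\emph{Size Ramsey minimal graphs for uniform star forests},
arXiv:2606.04439 (2026).

\end{thebibliography}
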